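\title{The golden identity for the flow polynomial characterizes planarity of cubic graphs}

\begin{abstract}
By planar duality, Tutte's golden identity says that $F_G(\phi+2)=\phi^{E}F_G(\phi+1)^2$ for every connected bridgeless planar cubic graph $G$ with $E$ edges, where $F_G$ is the flow polynomial and $\phi$ is the golden ratio. We prove that among connected bridgeless cubic graphs this identity holds only for the planar ones. At the Galois conjugates of $\phi+1$ and $\phi+2$ the identity becomes the equality case of an inequality that holds for all connected bridgeless cubic graphs. For non-planar graphs with $2k$ vertices the two sides of the inequality differ by at least $2\phi^{2k-5}$, and this bound is attained for every $k\ge 3$.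
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite, and loops and multiple edges are allowed. Orient the edges of a graph $G$ arbitrarily and let $A$ be a finite abelian group. An \emph{$A$-flow} assigns an element of $A$ to each edge so that at every vertex the incoming values and the outgoing values have the same sum; it is \emph{nowhere-zero} if no edge receives $0$. The number of nowhere-zero $A$-flows depends neither on the orientation nor on the structure of $A$: it equals $F_G(|A|)$ for a polynomial $F_G\in\mathbb Z[q]$, the \emph{flow polynomial}. Flows are dual to colorings. If $G$ is a connected planar graph with planar dual $G^*$, then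
\begin{equation}\label{eq:duality}
\chi_{G^*}(q)=q\,F_G(q),
\end{equation}
where $\chi$ denotes the chromatic polynomial.

Let $\phi=(1+\sqrt5)/2$. Tutte's golden identity states that every planar triangulation $T$ with $V$ vertices satisfies
\[
\chi_T(\phi+2)=(\phi+2)\,\phi^{3V-10}\,\chi_T(\phi+1)^2 .
\]
Let $G$ be a connected bridgeless planar cubic graph with $2k$ vertices and $E=3k$ edges. Its dual is a triangulation with $V=k+2$ vertices, so $3V-10=E-4$. Substituting \eqref{eq:duality} and using $(\phi+1)^2=\phi^4$, we obtain the \emph{golden identity for the flow polynomial},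
\begin{equation}\label{eq:golden}
F_G(\phi+2)=\phi^{E}\,F_G(\phi+1)^2 .
\end{equation}
In this form the identity no longer mentions an embedding, so it can be tested on any cubic graph. The conjecture we study, posed in the paper of Agol and Krushkal \cite{AK}, is that the test is perfect: \emph{a connected bridgeless cubic graph is planar if and only if it satisfies \eqref{eq:golden}}.

The smallest cases agree with the conjecture: \eqref{eq:golden} holds for the theta graph and for $K_4$ and fails for $K_{3,3}$ (Example~\ref{ex:small}). Still, \eqref{eq:golden} is a single equation, and one might expect it to hold by accident for some of the infinitely many non-planar graphs. Accidents are excluded if the equation is the extreme case of an inequality. Such an inequality appears after a change of evaluation points.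

The nontrivial automorphism of $\mathbb Q(\sqrt5)$ sends $\phi$ to $-\phi^{-1}$, and hence sends $\phi+1=\phi^2$ and $\phi+2$ to
\[
a=\phi^{-2}\approx 0.382,\qquad b=1+\phi^{-2}\approx 1.382 .
\]
Since $F_G$ has integer coefficients, \eqref{eq:golden} is equivalent to its conjugate $F_G(b)=(-\phi^{-1})^{3k}F_G(a)^2$. For a connected bridgeless cubic graph $G$ with $2k$ vertices and $E=3k$ edges put
\[
N(G)=(-1)^k\phi^{E}F_G(b),\qquad M(G)=F_G(a)^2,\qquad \Delta(G)=N(G)-M(G).
\]
Then \eqref{eq:golden} holds if and only if $\Delta(G)=0$.

\begin{theorem}\label{thm:main}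
Let $G$ be a connected bridgeless cubic graph. Then $\Delta(G)\ge0$. Moreover $\Delta(G)=0$ if $G$ is planar and $\Delta(G)>0$ if $G$ is non-planar. Hence \eqref{eq:golden} holds if and only if $G$ is planar.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $G$ be a non-planar connected bridgeless cubic graph with $2k$ vertices. Then $\Delta(G)\ge 2\phi^{2k-5}$. For every $k\ge3$ equality is attained by some $G$.
\end{theorem}

The planar case is proved along the way, so the argument does not depend on Tutte's identity.

The natural tool is deletion--contraction, $F_G=F_{G/e}-F_{G-e}$, and three difficulties stand in its way. First, the minus sign destroys inequalities. This is what conjugation repairs: for $0<q<1$ the two terms contribute with the same sign, and $a$ lies in this interval (Section~\ref{sec:prelim}). Second, $G/e$ is not cubic and $M(G)$ is quadratic in $F_G$, whereas deletion--contraction is linear. We allow one vertex $v$ of arbitrary degree and replace the square by the flow polynomial of the \emph{double} of $G-v$, two copies of $G-v$ joined along the edges that led to $v$ (Section~\ref{sec:double}).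 Third, deletion--contraction in the double produces a graph that is not a double. At $q=a$ a linear relation expresses it through two doubles, up to an error term that measures crossing, has a known sign, and vanishes in the plane (Section~\ref{sec:tangles}). Section~\ref{sec:k33} carries out one step of the resulting recursion on $K_{3,3}$, Section~\ref{sec:recursion} proves the inequality in general, and Section~\ref{sec:strict} shows that the error terms add up to at least $2\phi^{2k-5}$ for a non-planar graph.

\section{The flow polynomial at the conjugate points}\label{sec:prelim}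

We use the following standard properties, all of which can be read off from the count of nowhere-zero flows.
\begin{itemize}
\item For an edge $e$ that is not a loop, $F_G=F_{G/e}-F_{G-e}$.
\item A loop contributes a factor $q-1$, and $F$ is multiplicative over disjoint unions.
\item If $G$ has a bridge, that is, an edge whose deletion increases the number of components, then $F_G=0$.
\item \emph{Suppressing} a vertex of degree $2$ without a loop, that is, replacing its two edges by one, does not change $F$.
\end{itemize}
An identity between polynomials that holds at every positive integer holds identically. So an identity proved by counting $\mathbb Z/q$-flows for every $q$ may be evaluated at $a$ and $b$, and we do this without further comment. If a vertex of degree $3$ carries a loop, its third edge is a bridge; in particular a bridgeless cubic graph has no loops.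

From $\phi^2=\phi+1$ we get $\phi^{-1}=\phi-1$, $a=2-\phi$, $b=3-\phi$ and $\sqrt5\,\phi=(2\phi-1)\phi=\phi+2$. Therefore
\begin{equation}\label{eq:constants}
\begin{gathered}
a-1=-\phi^{-1},\quad a-2=-\phi,\quad a-3=-\phi^2,\quad a-4=-\sqrt5\,\phi,\quad a^2=3a-1,\\
b-1=\phi^{-2},\quad b-2=-\phi^{-1},\quad b-3=-\phi,\quad b^2=5b-5 .
\end{gathered}
\end{equation}
In particular $(a-1)(a-2)=1$ and $(b-1)(b-2)=-\phi^{-3}$.

\begin{example}\label{ex:small}
The theta graph $\Theta$ has two vertices joined by three edges. It is the only connected bridgeless cubic graph with two vertices, and $F_\Theta=(q-1)(q-2)$ counts the triples of non-zero elements with sum zero. Thus $N(\Theta)=-\phi^3\cdot(-\phi^{-3})=1=M(\Theta)$.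

The graph $K_4$ is self-dual, so \eqref{eq:duality} gives $F_{K_4}=(q-1)(q-2)(q-3)$. Thus $N(K_4)=\phi^6\cdot(-\phi^{-3})(-\phi)=\phi^4$ and $M(K_4)=(-\phi^2)^2=\phi^4$.

Let $e$ be an edge of $K_{3,3}$. Then $K_{3,3}-e$ suppresses to $K_4$, and $K_{3,3}/e$ is the wheel $Q$ with four spokes. The wheel is self-dual, and coloring the hub first gives $\chi_Q(q)=q\,[(q-2)^4+(q-2)]$, so
\[
F_Q=(q-1)(q-2)(q^2-5q+7),\qquad F_{K_{3,3}}=F_Q-F_{K_4}=(q-1)(q-2)(q^2-6q+10).
\]
At $a$ the last factor is $9-3a=3\phi^2$, so $M(K_{3,3})=9\phi^4$. At $b$ it is $5-b=\sqrt5\,\phi$, so $N(K_{3,3})=-\phi^9\cdot(-\phi^{-3})\cdot\sqrt5\,\phi=\sqrt5\,\phi^7$. Since $\phi^3=2+\sqrt5$ and $\phi^{-3}=\sqrt5-2$,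
\[
\Delta(K_{3,3})=\phi^4(\sqrt5\,\phi^3-9)=\phi^4(2\sqrt5-4)=2\phi .
\]
\end{example}

\begin{remark}
The hypotheses can be tested on these graphs. If $G$ has a bridge, both sides of \eqref{eq:golden} vanish, so a non-planar cubic graph with a bridge satisfies \eqref{eq:golden}; to get one, subdivide an edge in each of two copies of $K_{3,3}$ and join the new vertices. Subdividing an edge of $\Theta$ changes $E$ but not $F$, so \eqref{eq:golden} fails for a planar graph that is not cubic. The formulas for $N$ and $M$ are multiplicative over disjoint unions, so the union of $\Theta$ and $K_{3,3}$ has $k=4$ and $N-M=2\phi<2\phi^3$; thus Theorem~\ref{thm:sharp} needs connectedness.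
\end{remark}

The next lemma shows what is gained on the interval $(0,1)$. A loop contributes the negative factor $q-1$, so the sign of $F_G$ follows the parity of the cycle rank $|E|-|V|+1$. Contraction preserves this number and deletion lowers it by one, which cancels the minus sign in the recursion.

\begin{lemma}\label{lem:sign}
If $G$ is connected and bridgeless, then $(-1)^{|E|-|V|+1}F_G(q)>0$ for $0<q<1$.
\end{lemma}

\begin{proof}
We use induction on $|E|$. If all edges are loops, then $|V|=1$ and $(-1)^{|E|}F_G=(1-q)^{|E|}>0$. Otherwise let $e$ be a non-loop edge. The graph $G/e$ is connected and bridgeless with the same value of $|E|-|V|$, so $F_{G/e}$ is non-zero of the required sign. The graph $G-e$ is connected and its value of $|E|-|V|$ is one less. Either it has a bridge and $F_{G-e}=0$, or it is bridgeless and $-F_{G-e}$ has the required sign.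
\end{proof}

Sign information of this kind is used only at $a$. At $b$ we shall need nothing beyond the properties listed at the start of this section.

\section{Tangles and the crossing coefficient}\label{sec:tangles}

We have to compare several graphs that agree outside a small region. So we cut the common part out and record how many flows it carries for each boundary condition.

An \emph{$m$-tangle} $W$ is a graph with vertex set $V_W$ and edge set $E_W$, together with $m$ half-edges, the \emph{legs}, labeled $1,\dots,m$ and attached to vertices. It is \emph{connected} if the graph is, and we put $d(W)=|E_W|-|V_W|+1$. For a finite abelian group $A$ and $x\in(A\setminus0)^m$, let $W_A(x)$ be the number of nowhere-zero assignments on $E_W$ (oriented arbitrarily) that satisfy conservation at every vertex when leg $i$ carries the outgoing value $x_i$. Adding the conservation laws over a component of $W$ shows that $W_A(x)=0$ unless the values on the legs of each component have sum zero. For a non-loop edge $e$,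
\begin{equation}\label{eq:dctangle}
W_A=(W/e)_A-(W-e)_A ,
\end{equation}
because an assignment counted by $(W/e)_A(x)$ extends to $e$ in exactly one way that satisfies conservation at both ends, and the value on $e$ is either non-zero or zero.

Write $[\,\cdot\,]$ for the indicator of a condition. For $m=4$ we single out four functions on $(A\setminus0)^4$:
\[
\begin{aligned}
P_0&=[x_1+x_2+x_3+x_4=0], & P_1&=[x_1+x_2=0=x_3+x_4],\\
P_2&=[x_1+x_3=0=x_2+x_4], & P_3&=[x_1+x_4=0=x_2+x_3].
\end{aligned}
\]
They describe a single vertex and the three pairings $12|34$, $13|24$, $14|23$ of the legs (Figure~\ref{fig:basic}). We call a $4$-tangle \emph{flat} if it can be embedded in a closed disc so that it meets the boundary circle exactly in the free ends of its legs, in the cyclic order $1,2,4,3$. In this order $P_3$ is the pairing that crosses.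

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\begin{scope}
\draw[gray,dashed] (0,0) circle (1);
\draw[thick] (135:1)--(-45:1) (45:1)--(-135:1);
\fill (0,0) circle (2.5pt);
\node at (135:1.3) {$1$}; \node at (45:1.3) {$2$}; \node at (-135:1.3) {$3$}; \node at (-45:1.3) {$4$};
\node at (0,-1.6) {$P_0$};
\end{scope}
\begin{scope}[xshift=3.4cm]
\draw[gray,dashed] (0,0) circle (1);
\draw[thick] (135:1) to[bend right=50] (45:1);
\draw[thick] (-135:1) to[bend left=50] (-45:1);
\node at (135:1.3) {$1$}; \node at (45:1.3) {$2$}; \node at (-135:1.3) {$3$}; \node at (-45:1.3) {$4$};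
\node at (0,-1.6) {$P_1$};
\end{scope}
\begin{scope}[xshift=6.8cm]
\draw[gray,dashed] (0,0) circle (1);
\draw[thick] (135:1) to[bend left=50] (-135:1);
\draw[thick] (45:1) to[bend right=50] (-45:1);
\node at (135:1.3) {$1$}; \node at (45:1.3) {$2$}; \node at (-135:1.3) {$3$}; \node at (-45:1.3) {$4$};
\node at (0,-1.6) {$P_2$};
\end{scope}
\begin{scope}[xshift=10.2cm]
\draw[gray,dashed] (0,0) circle (1);
\draw[thick] (45:1)--(-135:1);
\draw[white,line width=5pt] (135:0.3)--(-45:0.3);
\draw[thick] (135:1)--(-45:1);
\node at (135:1.3) {$1$}; \node at (45:1.3) {$2$}; \node at (-135:1.3) {$3$}; \node at (-45:1.3) {$4$};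
\node at (0,-1.6) {$P_3$};
\end{scope}
\end{tikzpicture}
\caption{The four basic ways to connect four legs placed on a circle in the cyclic order $1,2,4,3$: a vertex $P_0$ and three pairings. Only $P_3$ cannot be drawn in the disc without a crossing.}
\label{fig:basic}
\end{figure}

\begin{example}\label{ex:cycle}
Let $C$ be a $4$-cycle with one leg at each vertex, and let $s_1,s_2,s_3,s_4$ be the leg values in order around the cycle, with sum zero. If one edge carries $t$, the others carry $t-s_1$, $t-s_1-s_2$ and $t+s_4$, so $t$ must avoid $0$, $s_1$, $s_1+s_2$ and $-s_4$. Cyclically consecutive terms of this list are distinct because $s_i\neq0$, so the only possible coincidences are $s_1+s_2=0$ and $s_1+s_4=0$. If the legs are labeled $1,2,4,3$ around the cycle, then with $q=|A|$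
\[
C_A=(q-4)P_0+P_1+P_2 .
\]
Here $d(C)=1$. For $0<q<1$ the coefficient of $P_0$ has the sign of $(-1)^{d}$, the pairings have the opposite sign, and the crossing pairing is absent. This pattern is general.
\end{example}

\begin{lemma}\label{lem:decomp}
Let $W$ be a connected $m$-tangle.
\begin{enumerate}
\item[(a)] If $m\in\{2,3\}$, there is $\kappa\in\mathbb Z[q]$ with $W_A(x)=\kappa(|A|)\,[\sum_i x_i=0]$ for all $A$ and $x$, and $(-1)^{d(W)}\kappa(q)\ge0$ for $0<q<1$.
\item[(b)] If $m=4$, there are $\alpha,\beta_1,\beta_2,\beta_3\in\mathbb Z[q]$ with $W_A=\alpha(|A|)P_0+\sum_{i=1}^3\beta_i(|A|)P_i$ for all $A$, and $(-1)^{d(W)}\alpha(q)\ge0$, $(-1)^{d(W)}\beta_i(q)\le0$ for $0<q<1$.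
\item[(c)] If $m=4$ and $W$ is flat, the polynomials in \textup{(b)} can be chosen with $\beta_3=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $|E_W|$. If all edges are loops, then $W$, being connected, is one vertex with $l$ loops; so $d(W)=l$ and $W_A=(q-1)^l[\sum_i x_i=0]$ with $(-1)^l(q-1)^l\ge0$. Otherwise let $e$ be a non-loop edge.

Suppose $e$ is not a bridge of $W$. Then $W/e$ and $W-e$ are connected, $d(W/e)=d(W)$ and $d(W-e)=d(W)-1$. Subtracting the coefficients as in \eqref{eq:dctangle} adds two terms of the required sign.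

Suppose $e$ is a bridge of $W$, and consider the two components of $W-e$. If one of them carries no leg, conservation forces the value $0$ on $e$, so $W_A=0$ and all coefficients can be taken to be zero. If one of them carries exactly one leg, that leg would have value $0$ in $W-e$; so $(W-e)_A=0$ and $W_A=(W/e)_A$ with $d(W/e)=d(W)$. For $m\le3$ there is no other case. For $m=4$ the remaining case is that both components $W',W''$ carry two legs, in accordance with the pairing $P_i$ for some $i\in\{1,2,3\}$. By (a), $(W-e)_A=\kappa'\kappa''P_i$. Since $d(W)=d(W')+d(W'')$, we have $(-1)^{d(W)}\kappa'\kappa''\ge0$ on $(0,1)$, and $W_A=(W/e)_A-\kappa'\kappa''P_i$ has the required signs.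

For (c), run the same induction; deletion and contraction of a non-loop edge preserve flatness. A pairing enters only in the last case, and there $i\ne3$. Otherwise the disc would contain disjoint paths from leg end $1$ to leg end $4$ and from leg end $2$ to leg end $3$; together with the boundary circle and a new vertex outside the disc joined to the four ends, they would form a planar drawing of a subdivision of $K_5$.
\end{proof}

We do not claim that the polynomials in (b) are unique; any choice with the stated properties is called \emph{admissible}.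

Tangles are closed up into graphs in the following ways. For $m$-tangles $W,W'$ let $W\cdot W'$ be the graph obtained by joining leg $i$ of $W$ and leg $i$ of $W'$ into an edge for each $i$. A value leaving $W$ enters $W'$, so $F_{W\cdot W'}(|A|)=\sum_xW_A(x)W'_A(-x)$. Let $\overline W$ be the graph obtained by attaching all legs of $W$ to one new vertex. For two or three legs, part (a) yields a product formula.

\begin{lemma}\label{lem:glue}
Let $W,W'$ be connected $m$-tangles with $m\in\{2,3\}$, and put $c_2=q-1$, $c_3=(q-1)(q-2)$. Then $c_m\,F_{W\cdot W'}=F_{\overline W}\,F_{\overline{W'}}$.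
\end{lemma}

\begin{proof}
The number of $m$-tuples of non-zero elements with sum zero is $c_m$. With $\kappa,\kappa'$ as in Lemma~\ref{lem:decomp}(a), $F_{\overline W}=\kappa c_m$, $F_{\overline{W'}}=\kappa'c_m$ and $F_{W\cdot W'}=\kappa\kappa'c_m$.
\end{proof}

For a $4$-tangle $W$ let $W\cdot P_0=\overline W$, and for $j=1,2,3$ let $W\cdot P_j$ be the graph obtained by joining the legs in pairs according to the $j$-th pairing. With $\langle f,g\rangle=\sum_xf(x)g(x)$ we have $F_{W\cdot P_j}(|A|)=\langle W_A,P_j\rangle$. For distinct $i,j\in\{1,2,3\}$ and $q=|A|$,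
\begin{equation}\label{eq:gram}
\langle P_0,P_0\rangle=(q-1)(q^2-3q+3),\quad \langle P_0,P_i\rangle=\langle P_i,P_i\rangle=(q-1)^2,\quad \langle P_i,P_j\rangle=q-1 .
\end{equation}
For the first, choose $x_1,x_2,x_3$ non-zero and discard the choices with sum zero: $(q-1)^3-(q-1)(q-2)$. For the second, $P_0P_i=P_i$ and each pair has one free value. For the third, two different pairings determine all values from $x_1$, consistently. From now on $\langle P_i,P_j\rangle$ denotes the polynomial in \eqref{eq:gram}, so that $F_{W\cdot P_j}=\alpha\langle P_0,P_j\rangle+\sum_i\beta_i\langle P_i,P_j\rangle$ in $\mathbb Z[q]$.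

To detect crossing we want a combination $r=P_0+y(P_1+P_2)$ of non-crossing closures that is orthogonal to $P_0,P_1,P_2$, since then $\langle W,r\rangle$ sees only $\beta_3$. Put $t=q-1\neq0$. By \eqref{eq:gram} the conditions are $t^2-t+1+2ty=0$ and $t+(t+1)y=0$. Eliminating $y$ gives $t^3-2t^2+1=(t-1)(t^2-t-1)=0$, so $q\in\{2,\ \phi+1,\ a\}$. This is where the golden ratio enters, and $a$ is the one solution in $(0,1)$, where Lemma~\ref{lem:decomp} gives signs. At $q=a$ we find $y=\phi$.

\begin{lemma}\label{lem:relation}
Let $W$ be a connected $4$-tangle with admissible coefficients $\alpha,\beta_1,\beta_2,\beta_3$. Then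
\[
F_{W\cdot P_0}(a)+\phi F_{W\cdot P_1}(a)+\phi F_{W\cdot P_2}(a)=-\phi\,\beta_3(a).
\]
In particular $\beta_3(a)$ depends only on $W$; it satisfies $(-1)^{d(W)}\beta_3(a)\le0$, and it is zero if $W$ is flat.
\end{lemma}

\begin{proof}
Let $r=P_0+\phi(P_1+P_2)$ and evaluate \eqref{eq:gram} at $q=a$, where $a^2-3a+3=2$ by \eqref{eq:constants}:
\[
\begin{aligned}
\langle P_0,r\rangle&=2(a-1)\bigl[1+\phi(a-1)\bigr]=0,\\
\langle P_1,r\rangle=\langle P_2,r\rangle&=(a-1)\bigl[(a-1)+\phi a\bigr]=(a-1)(-\phi^{-1}+\phi^{-1})=0,\\
\langle P_3,r\rangle&=(a-1)^2+2\phi(a-1)=\phi^{-2}-2=-\phi .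
\end{aligned}
\]
The left side of the identity is $\alpha\langle P_0,r\rangle+\sum_i\beta_i\langle P_i,r\rangle$ at $q=a$. The last sentence follows from Lemma~\ref{lem:decomp}(b),(c), since the left side does not involve the choice.
\end{proof}

We call $\beta_3(a)$ the \emph{crossing coefficient} of $W$ and denote it by $\gamma(W)$.

\section{Pointed graphs and their doubles}\label{sec:double}

Contracting an edge of a cubic graph creates a vertex of degree $4$. If we always contract edges at this same vertex, all other vertices stay cubic. This suggests the following class.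

\begin{definition}\label{def:pointed}
A \emph{pointed graph} is a pair $(G,v)$, where $G$ is a connected graph, every vertex other than $v$ has degree $3$, there is no loop at $v$, and $T=G-v$ is non-empty and connected. Let $n=\deg v\ge1$ and let $E,V$ be the numbers of edges and vertices of $G$. Regard $T$ as an $n$-tangle whose legs come from the edges at $v$, so that $\overline T=G$. The \emph{double} is $D(G,v)=T\cdot T$, and
\[
N(G,v)=(-1)^{E-V}\phi^{E+n-3}F_G(b),\qquad M(G,v)=(-\phi)^{n-3}F_{D(G,v)}(a),
\]
$\Delta(G,v)=N(G,v)-M(G,v)$.
\end{definition}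

Bridges are allowed, because deleting an edge can create them. The powers of $\phi$ are chosen so that $N$ and $M$ satisfy recursions with the same coefficients, as the next two sections show. First we check that for $n=3$ and $n=2$ the double plays the role of the square.

\begin{lemma}\label{lem:lowdegree}
\begin{enumerate}
\item[(a)] If $G$ is a connected bridgeless cubic graph and $v$ is any vertex, then $(G,v)$ is a pointed graph, $N(G,v)=N(G)$ and $M(G,v)=M(G)$.
\item[(b)] Let $(H,v)$ be a pointed graph with $\deg v=2$ such that the cubic graph $H^\circ$ obtained by suppressing $v$ is bridgeless. Then $N(H,v)=N(H^\circ)$ and $M(H,v)=M(H^\circ)$.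
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $G$ has no loops, so $G-v$ is non-empty. If $G-v$ were disconnected, some component would receive exactly one of the three edges at $v$, and this edge would be a bridge. With $n=3$ and $E-V=k$ we get $N(G,v)=N(G)$. Lemma~\ref{lem:glue} gives $(q-1)(q-2)F_{D(G,v)}=F_G^2$, and $(a-1)(a-2)=1$.

(b) If $H^\circ$ has $E^\circ$ edges and $V^\circ$ vertices, then $H$ has $E^\circ+1$ and $V^\circ+1$, and $F_H=F_{H^\circ}$. So $N(H,v)=(-1)^{E^\circ-V^\circ}\phi^{E^\circ}F_{H^\circ}(b)=N(H^\circ)$. Lemma~\ref{lem:glue} gives $(q-1)F_{D(H,v)}=F_{H}^2$, and $(-\phi)(a-1)=1$, so $M(H,v)=F_{H^\circ}(a)^2$.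
\end{proof}

The statement that we prove by induction is the following.

\begin{theorem}\label{thm:pointed}
For every pointed graph, $\Delta(G,v)\ge0$. If $G$ is planar, then $\Delta(G,v)=0$.
\end{theorem}

\begin{remark}
The connectedness of $G-v$ cannot be dropped. Identify a vertex of $\Theta$ with a vertex of $K_{3,3}$ to form $v$. The flow polynomial of the result is $F_\Theta F_{K_{3,3}}$ and the double is the disjoint union of the two doubles. With $E=12$, $V=7$, $n=6$ the formulas give $N=-\phi^3N(K_{3,3})$ and $M=-\phi^3M(K_{3,3})$, so $N-M=-2\phi^4<0$. In the proof, connectedness is what allows us to apply Lemma~\ref{lem:relation}.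
\end{remark}

\section{One step of the recursion: $K_{3,3}$}\label{sec:k33}

Let $G=K_{3,3}$ with vertex classes $\{v,w_1,w_2\}$ and $\{u,z_1,z_2\}$, and let $e=uv$. Contracting $e$ gives the wheel $Q$ pointed at its hub; call it $(G_1,v)$. It has $E=8$, $V=5$, $n=4$, and $F_Q(b)=-\phi^{-3}(b^2-5b+7)=-2\phi^{-3}$, so $N(G_1,v)=-\phi^9\cdot(-2\phi^{-3})=2\phi^6$. Deleting $e$ and suppressing $u$ gives $K_4$ with one edge subdivided by $v$; call it $(G_2,v)$. By Lemma~\ref{lem:lowdegree}(b) and Example~\ref{ex:small}, $N(G_2,v)=M(G_2,v)=\phi^4$. Since $2\phi^6+\phi^7=\sqrt5\,\phi^7$,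
\[
N(G,v)=N(G_1,v)+\phi^3N(G_2,v).
\]

Now consider the doubles. All three contain the $4$-tangle $W$ of Figure~\ref{fig:k33}: two copies of the cycle $w_1z_1w_2z_2$, with $z_i$ joined to its copy $\bar z_i$, and legs $1,2,3,4$ at $w_1,w_2,\bar w_1,\bar w_2$. Indeed $D(G_1,v)=W\cdot P_2$ and $D(G_2,v)=W\cdot P_1$, while $D(G,v)$ arises by attaching legs $1,2$ to $u$, legs $3,4$ to $\bar u$, and adding the edge $u\bar u$. Contracting this edge gives $W\cdot P_0$, which is not presented as a double, and deleting it gives a subdivision of $W\cdot P_1$. Lemma~\ref{lem:relation} removes $W\cdot P_0$: at $q=a$, using $1+\phi=\phi^2$,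
\[
F_{D(G,v)}=F_{W\cdot P_0}-F_{W\cdot P_1}=-\phi F_{W\cdot P_2}-\phi^2F_{W\cdot P_1}-\phi\,\gamma(W).
\]
The weights $(-\phi)^{n-3}$ for $n=3,4,2$ turn this into
\[
M(G,v)=M(G_1,v)+\phi^3M(G_2,v)-\phi\,\gamma(W),
\]
the same recursion as for $N$ except for the crossing term.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[gray,dashed] (-2.6,0)--(2.6,0);
\draw[thick] (-1.4,1.8)--(-0.7,0.6)--(1.4,1.8)--(0.7,0.6)--(-1.4,1.8);
\draw[thick] (-1.4,-1.8)--(-0.7,-0.6)--(1.4,-1.8)--(0.7,-0.6)--(-1.4,-1.8);
\draw[thick] (-0.7,0.6)--(-0.7,-0.6) (0.7,0.6)--(0.7,-0.6);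
\draw[thick] (-1.4,1.8)--(-2,2.4) (1.4,1.8)--(2,2.4) (-1.4,-1.8)--(-2,-2.4) (1.4,-1.8)--(2,-2.4);
\fill (-1.4,1.8) circle (2.5pt) (1.4,1.8) circle (2.5pt) (-0.7,0.6) circle (2.5pt) (0.7,0.6) circle (2.5pt);
\fill (-1.4,-1.8) circle (2.5pt) (1.4,-1.8) circle (2.5pt) (-0.7,-0.6) circle (2.5pt) (0.7,-0.6) circle (2.5pt);
\node[left] at (-1.45,1.6) {$w_1$}; \node[right] at (1.45,1.6) {$w_2$};
\node[left] at (-0.75,0.5) {$z_1$}; \node[right] at (0.75,0.5) {$z_2$};
\node[left] at (-1.45,-1.6) {$\bar w_1$}; \node[right] at (1.45,-1.6) {$\bar w_2$};
\node[left] at (-0.75,-0.5) {$\bar z_1$}; \node[right] at (0.75,-0.5) {$\bar z_2$};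
\node[left] at (-2,2.4) {$1$}; \node[right] at (2,2.4) {$2$};
\node[left] at (-2,-2.4) {$3$}; \node[right] at (2,-2.4) {$4$};
\end{tikzpicture}
\caption{The $4$-tangle obtained from $K_{3,3}$ by removing two adjacent vertices and doubling along two of the four legs. Legs $1,4$ and legs $2,3$ can be linked by disjoint paths in two ways, with the path from $1$ to $4$ passing through $z_1$ or through $z_2$; the crossing coefficient is $2$.}
\label{fig:k33}
\end{figure}

To compute $W_A$, apply Example~\ref{ex:cycle} to each copy: it contributes $(q-4)X+Y+Y'$, where $X$ is a $4$-valent vertex, $Y=w_1z_1|w_2z_2$ and $Y'=w_1z_2|w_2z_1$. Multiply out and sum over the values on the edges $z_i\bar z_i$. The product $XX$ is a double edge between two $4$-valent vertices; if the leg values sum to zero, the double edge can be filled in $q-2$ ways when $x_1+x_2\ne0$ and in $q-1$ ways when $x_1+x_2=0$, which gives $(q-2)P_0+P_1$. Each of the four products of $X$ with a pairing gives $P_0$. The products $YY$ and $Y'Y'$ give $P_2$, and $YY'$ and $Y'Y$ give $P_3$. Hence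
\[
W_A=\bigl[(q-4)^2(q-2)+4(q-4)\bigr]P_0+(q-4)^2P_1+2P_2+2P_3 .
\]
These coefficients are admissible, since $d(W)=10-8+1=3$, and so $\gamma(W)=2$. At $q=a$ we have $\alpha=-5\phi^3-4\sqrt5\,\phi$ and $\beta_1=5\phi^2$, so \eqref{eq:gram} gives
\[
M(G_1,v)=-\phi\bigl[\phi^{-2}(\alpha+2)-\phi^{-1}(\beta_1+2)\bigr]=10\phi^2+4\sqrt5-2\phi^{-1}+2=16\phi+10=2\phi^6 .
\]
Thus the two planar pieces satisfy $N=M$, and the whole defect $\Delta(K_{3,3})=2\phi$ found in Example~\ref{ex:small} is the crossing term $\phi\,\gamma(W)$. For the planar prism, where the cycle is $w_1w_2z_2z_1$, the pairings are $w_1w_2|z_1z_2$ and $w_1z_1|w_2z_2$, and no product gives $P_3$.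

\section{The recursion and the pointed inequality}\label{sec:recursion}

A \emph{cut vertex} of a connected graph is a vertex whose removal disconnects it. The step of Section~\ref{sec:k33} works whenever $u$ is not a cut vertex of $T$; this condition keeps the smaller graphs in the class and the tangle $W$ connected.

\begin{lemma}\label{lem:recursion}
Let $(G,v)$ be a pointed graph with $G$ bridgeless. Let $u$ be a vertex that is joined to $v$ by exactly one edge $e$ and is not a cut vertex of $T=G-v$. Let $G_1=G/e$, with the new vertex again called $v$, and let $G_2$ be $G-e$ with $u$ suppressed. Then $(G_1,v)$ and $(G_2,v)$ are pointed graphs with $V-1$ vertices, and there is a connected $4$-tangle $W$ with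
\begin{equation}\label{eq:recursion}
\Delta(G,v)=\Delta(G_1,v)+\phi^3\Delta(G_2,v)+\phi^{n-2}|\gamma(W)| .
\end{equation}
If $G$ is planar, then $G_1$ and $G_2$ are planar and $\gamma(W)=0$.
\end{lemma}

\begin{proof}
Since $G$ is bridgeless, it has no loops and $n\ge2$. Let $uw_1,uw_2$ be the other edges at $u$. Then $w_1,w_2\in T-u$, possibly with $w_1=w_2$. The graph $G_1-v=T-u$ is non-empty and connected, and $G_1$ has no loop at $v$ because $e$ is the only $u$--$v$ edge. The graph $G_2-v$ is $T-u$ with an added edge $w_1w_2$, and $v$ has degree $n-1\ge1$ in $G_2$, so $G_2$ is connected. Both pairs are pointed graphs, and their numbers of edges, vertices and edges at $v$ are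
\[
G_1:\ (E-1,\ V-1,\ n+1),\qquad G_2:\ (E-2,\ V-1,\ n-1).
\]
So $N(G_1,v)=(-1)^{E-V}\phi^{E+n-3}F_{G_1}(b)$ and $N(G_2,v)=-(-1)^{E-V}\phi^{E+n-6}F_{G_2}(b)$, and $F_G=F_{G_1}-F_{G_2}$ gives
\begin{equation}\label{eq:Nrec}
N(G,v)=N(G_1,v)+\phi^3N(G_2,v).
\end{equation}

Regard $T-u$ as a tangle with $n+1$ legs: two from $uw_1,uw_2$ and $n-1$ from the edges at $v$ other than $e$. Take two copies and join the $n-1$ corresponding legs of the second kind. The result is a $4$-tangle $W$, with legs $1,2$ from $uw_1,uw_2$ in the first copy and legs $3,4$ from $uw_1,uw_2$ in the second. It is connected because $T-u$ is connected and $n-1\ge1$. We have $W\cdot P_1=D(G_2,v)$ and $W\cdot P_2=D(G_1,v)$. In $D(G,v)$ legs $1,2$ end at $u$, legs $3,4$ end at the copy $\bar u$, and there is an edge $u\bar u$; deletion--contraction of this edge gives $F_{D(G,v)}=F_{W\cdot P_0}-F_{W\cdot P_1}$. At $q=a$, by $\phi^2-1=\phi$ and Lemma~\ref{lem:relation},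
\[
\begin{aligned}
M(G,v)-M(G_1,v)-\phi^3M(G_2,v)
&=(-\phi)^{n-3}\bigl[F_{D(G,v)}+\phi F_{W\cdot P_2}+\phi^2F_{W\cdot P_1}\bigr]\\
&=(-\phi)^{n-3}\bigl[F_{W\cdot P_0}+\phi F_{W\cdot P_1}+\phi F_{W\cdot P_2}\bigr]\\
&=(-\phi)^{n-2}\gamma(W).
\end{aligned}
\]
It remains to determine the sign. The graph $T-u$ has $E-n-2$ edges and $V-2$ vertices, so
\[
d(W)=2(E-n-2)+(n-1)-2(V-2)+1=2E-2V-n\equiv n\pmod 2 .
\]
By Lemma~\ref{lem:relation}, $(-1)^n\gamma(W)\le0$, that is, $(-\phi)^{n-2}\gamma(W)=-\phi^{n-2}|\gamma(W)|$. Subtracting from \eqref{eq:Nrec} gives \eqref{eq:recursion}.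

Let $G$ be embedded in the sphere. Deletion, contraction and suppression preserve planarity, so $G_1,G_2$ are planar. In the embedding of $G_1$ obtained by shrinking $e$, the two edges coming from $uw_1,uw_2$ are consecutive around $v$. Remove a small open disc around $v$. This places $T-u$ in a closed disc with $n+1$ legs ending on the boundary, the two distinguished legs being consecutive. Glue this disc to its mirror image along the boundary to obtain an embedding of $D(G_1,v)$ in the sphere, in which the equator meets the graph in $n+1$ points. Choose an arc of the equator that contains the two distinguished points and no other, and remove a thin open disc around it. What remains is $W$, embedded in a closed disc. Going around the boundary we meet legs $1,2$ in one hemisphere and then legs $4,3$ in the other. So $W$ is flat and $\gamma(W)=0$ by Lemma~\ref{lem:relation}.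
\end{proof}

To run the induction we need a vertex $u$ to which the step applies.

\begin{lemma}\label{lem:choice}
Let $(G,v)$ be a pointed graph with $G$ bridgeless. Then some neighbor of $v$ is not a cut vertex of $T$.
\end{lemma}

\begin{proof}
If $T$ has no cut vertex, any neighbor will do. Otherwise choose a cut vertex $x$ of $T$ and a component $K$ of $T-x$ with as few vertices as possible among all such pairs. No vertex $y$ of $K$ is a cut vertex of $T$: the graph $T-K$ is connected and contains $x$, so a component of $T-y$ that avoids $x$ would lie in $K-y$ and be smaller than $K$. Suppose that no vertex of $K$ is adjacent to $v$. Then all edges of $G$ leaving $K$ go to $x$. The vertex $x$ has degree $3$, at least one edge to $K$, and at least one edge to another component of $T-x$. If $x$ has one edge to $K$, this edge is a bridge of $G$. If it has two, its third edge is the only edge leaving $K\cup\{x\}$ and is a bridge of $G$. Both cases are excluded.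
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pointed}]
We use induction on $V\ge2$.

\emph{$G$ has a bridge $e$.} Then $N(G,v)=0$, and we show that $D(G,v)$ has a bridge, so that $M(G,v)=0$ too. Let $K$ be the component of $G-e$ not containing $v$. If $e$ is not incident with $v$, then $K$ carries no leg of $T$ and $e$ is the only edge leaving it, so each copy of $e$ is a bridge of the double. If $e$ is incident with $v$, then no edge joins $K$ to $T-K$, so $K=T$ because $T$ is connected. Then $n=1$, and the single edge joining the two copies of $T$ is a bridge. From now on $G$ is bridgeless, hence loopless with $n\ge2$.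

\emph{$V=2$.} Then $G=\Theta$, and $\Delta(G,v)=\Delta(\Theta)=0$ by Lemma~\ref{lem:lowdegree}(a) and Example~\ref{ex:small}.

\emph{$V\ge3$.} Let $u$ be a neighbor of $v$ that is not a cut vertex of $T$. Since $T$ is connected with at least two vertices, $u$ has an edge in $T$, so $u$ is joined to $v$ by one or two edges. If by one, apply Lemma~\ref{lem:recursion} and the induction hypothesis: all terms on the right of \eqref{eq:recursion} are non-negative, and all vanish if $G$ is planar.

Suppose $u$ is joined to $v$ by two edges; contracting one of them would create a loop at $v$, so we argue directly. Let $w\in T-u$ be the third neighbor of $u$, and let $G'$ be obtained from $G$ by deleting one of the parallel edges and suppressing $u$. Then $G'-v=T-u$ is non-empty and connected, so $(G',v)$ is a pointed graph with $E-2$ edges, $V-1$ vertices and $\deg v=n-1\ge1$, and it is planar if $G$ is. A non-zero element is an ordered sum of two non-zero elements in $q-2$ ways, so $F_G=(q-2)F_{G'}$. In $D(G,v)$ the edge $w\bar w$ of $D(G',v)$ is replaced by the path $w\,u\,\bar u\,\bar w$ with $u\bar u$ doubled,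 so $F_{D(G,v)}=(q-2)F_{D(G',v)}$ for the same reason. By \eqref{eq:constants},
\[
N(G,v)=-\phi^3(b-2)N(G',v)=\phi^2N(G',v),\qquad M(G,v)=-\phi(a-2)M(G',v)=\phi^2M(G',v).
\]
So $\Delta(G,v)=\phi^2\Delta(G',v)$, and the induction hypothesis applies.
\end{proof}

With Lemma~\ref{lem:lowdegree}(a) we obtain the inequality and the planar half of Theorem~\ref{thm:main}.

\begin{corollary}\label{cor:cubic}
If $G$ is a connected bridgeless cubic graph, then $\Delta(G)\ge0$, with equality if $G$ is planar.
\end{corollary}

\section{Non-planar graphs}\label{sec:strict}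

It remains to bound $\Delta(G)$ from below when $G$ is non-planar. We do not estimate crossing coefficients directly. Instead we use the term $\phi^3\Delta(G_2,v)$ of \eqref{eq:recursion}: for $n=3$ it is $\phi^3$ times the defect of a smaller cubic graph, obtained by deleting an edge, and deleting edges outside a subdivision of $K_{3,3}$ leads down to $K_{3,3}$. Deletion may create a bridge, which would make the term zero; this can happen only when $G$ has a \emph{$2$-edge cut}, a pair of edges whose removal disconnects $G$. Such cuts are handled by a product formula. A connected bridgeless graph without a $2$-edge cut is \emph{$3$-edge-connected}: at least three edges leave every non-empty proper set of vertices.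

\begin{lemma}\label{lem:twocut}
Let $G$ be a connected bridgeless cubic graph with $2k$ vertices and a $2$-edge cut $\{f,g\}$. Then $G-\{f,g\}$ has exactly two components $X,Y$, and both $f$ and $g$ join $X$ to $Y$. Let $G_X$ be $X$ with the two dangling ends of $f,g$ joined into one edge, and define $G_Y$ in the same way. Then $G_X,G_Y$ are connected bridgeless cubic graphs with $2k_X$ and $2k_Y$ vertices, $k_X+k_Y=k$, $k_X,k_Y\ge1$, and
\[
N(G)=\phi^2N(G_X)N(G_Y),\qquad |F_G(a)|=\phi\,|F_{G_X}(a)|\,|F_{G_Y}(a)|,\qquad M(G)=\phi^2M(G_X)M(G_Y).
\]
If $G_X$ and $G_Y$ are planar, so is $G$.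
\end{lemma}

\begin{proof}
The graph $G-f$ is connected and $g$ is a bridge of it, so there are exactly two components, joined by $g$. If $f$ did not join them, $g$ would be a bridge of $G$.

The graph $G_X$ is cubic and connected. Suppose $h$ is a bridge of $G_X$. It is not the new edge, since $X$ is connected. So the new edge lies in one component of $G_X-h$, and the other component is joined to the rest of $G$ by $h$ alone, which makes $h$ a bridge of $G$. The same holds for $G_Y$. Vertices and edges add: $k=k_X+k_Y$ and $E=E_X+E_Y$.

Regard $X,Y$ as $2$-tangles with $G=X\cdot Y$. The graph $\overline X$ is $G_X$ with the new edge subdivided, and likewise for $Y$, so Lemma~\ref{lem:glue} gives $(q-1)F_G=F_{G_X}F_{G_Y}$. The formulas follow from $b-1=\phi^{-2}$ and $|a-1|=\phi^{-1}$.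

If $G_X$ is embedded in the sphere, removing a small open disc around an interior point of the new edge embeds $X$ in a closed disc with its two legs ending on the boundary. Do the same for $Y$ and glue the discs along their boundaries by a homeomorphism that matches the ends of $f$ and the ends of $g$. This embeds $G$ in the sphere.
\end{proof}

\begin{lemma}\label{lem:delete}
Let $G$ be a $3$-edge-connected cubic graph with $2k\ge4$ vertices, let $e=uv$ be an edge, and let $G^\circ$ be obtained from $G-e$ by suppressing $u$ and $v$. Then $G^\circ$ is a connected bridgeless cubic graph with $2(k-1)$ vertices, and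
\[
\Delta(G)\ge\phi^3\Delta(G^\circ),\qquad |F_G(a)|\ge\phi\,|F_{G^\circ}(a)| .
\]
\end{lemma}

\begin{proof}
There are no multiple edges, since at most two edges would leave the pair of ends of a multiple edge. So exactly four edges leave $\{u,v\}$. Each component of $G-\{u,v\}$ receives at least three of them, so $G-\{u,v\}$ is connected. The graph $G-e$ is connected and bridgeless because $G$ has no $2$-edge cut, and it is a subdivision of $G^\circ$; hence $G^\circ$ is connected, bridgeless and cubic.

Since $u$ is not a cut vertex of $G-v$, Lemma~\ref{lem:recursion} applies to $(G,v)$ and $u$. Dropping the terms $\Delta(G_1,v)\ge0$ and $\phi|\gamma(W)|\ge0$ gives $\Delta(G)\ge\phi^3\Delta(G_2,v)$. In $G_2$ the vertex $v$ has degree $2$ and suppressing it gives $G^\circ$, so $\Delta(G_2,v)=\Delta(G^\circ)$ by Lemma~\ref{lem:lowdegree}(b).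

For the second inequality regard $U=G-\{u,v\}$ as a connected $4$-tangle with legs $1,2$ from $u$ and legs $3,4$ from $v$, and let $\alpha,\beta_i$ be admissible coefficients. Then $G^\circ=U\cdot P_1$ and $F_G=F_{U\cdot P_0}-F_{U\cdot P_1}$. At $q=a$, \eqref{eq:gram} gives $\langle P_0,P_0\rangle-\langle P_0,P_1\rangle=-2\phi^{-1}-\phi^{-2}=-\phi$, $\langle P_1,P_0\rangle-\langle P_1,P_1\rangle=0$, and $\langle P_i,P_0\rangle-\langle P_i,P_1\rangle=(a-1)(a-2)=1$ for $i=2,3$. Therefore, at $q=a$,
\[
F_G=-\phi\alpha+\beta_2+\beta_3,\qquad F_{G^\circ}=\phi^{-2}(\alpha+\beta_1)-\phi^{-1}(\beta_2+\beta_3),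
\]
and, since $\phi-\phi^{-1}=1$, $F_G+\phi F_{G^\circ}=-\alpha+\phi^{-1}\beta_1$. By Lemma~\ref{lem:sign}, $F_G(a)$ has sign $(-1)^{k+1}$ and $F_{G^\circ}(a)$ has sign $(-1)^k$. Also $d(U)=(3k-5)-(2k-2)+1=k-2$. Multiplying by $(-1)^{k+1}$ and using Lemma~\ref{lem:decomp}(b),
\[
|F_G(a)|-\phi|F_{G^\circ}(a)|=(-1)^k\alpha(a)-\phi^{-1}(-1)^k\beta_1(a)\ge0 .\qedhere
\]
\end{proof}

Across a $2$-edge cut the defect of one side is multiplied by $M$ of the other, so we need a lower bound for $M$. For the strict inequality in Theorem~\ref{thm:main} the positivity of $M$ from Lemma~\ref{lem:sign} would be enough; the next lemma gives the sharp constant.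

\begin{lemma}\label{lem:growth}
If $G$ is a connected bridgeless cubic graph with $2k$ vertices, then $|F_G(a)|\ge\phi^{k-1}$.
\end{lemma}

\begin{proof}
We use induction on $k$. For $k=1$, $G=\Theta$ and $F_\Theta(a)=1$. Let $k\ge2$. If $G$ has a $2$-edge cut, Lemma~\ref{lem:twocut} gives $|F_G(a)|\ge\phi\cdot\phi^{k_X-1}\phi^{k_Y-1}=\phi^{k-1}$. Otherwise Lemma~\ref{lem:delete} gives $|F_G(a)|\ge\phi\cdot\phi^{k-2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We prove the bound by induction on $k$. Let $G$ be non-planar.

Suppose $G$ has a $2$-edge cut. By Lemma~\ref{lem:twocut} one of the two pieces, say $G_Y$, is non-planar. Corollary~\ref{cor:cubic} gives $N(G_X)\ge M(G_X)$ and $N(G_Y)\ge M(G_Y)\ge0$. Hence, by Lemma~\ref{lem:growth} and the induction hypothesis,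
\[
\begin{aligned}
\Delta(G)&=\phi^2\bigl[N(G_X)N(G_Y)-M(G_X)M(G_Y)\bigr]\ge\phi^2M(G_X)\,\Delta(G_Y)\\
&\ge\phi^2\cdot\phi^{2k_X-2}\cdot2\phi^{2k_Y-5}=2\phi^{2k-5}.
\end{aligned}
\]

Suppose $G$ is $3$-edge-connected. By Kuratowski's theorem a non-planar graph contains a subdivision of $K_5$ or of $K_{3,3}$. The first needs vertices of degree at least $4$, so $G$ contains a subdivision $H$ of $K_{3,3}$, and $k\ge3$. If $E(H)=E(G)$, then $G=H$ has no vertex of degree $2$, so $G=K_{3,3}$ and $\Delta(G)=2\phi=2\phi^{2\cdot3-5}$ by Example~\ref{ex:small}. Otherwise pick $e\in E(G)\setminus E(H)$. Then $G-e\supseteq H$ is non-planar, and so is $G^\circ$, of which $G-e$ is a subdivision. Lemma~\ref{lem:delete} and the induction hypothesis give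
\[
\Delta(G)\ge\phi^3\cdot2\phi^{2(k-1)-5}=2\phi^{2k-4}>2\phi^{2k-5}.
\]

For sharpness, take a non-planar connected bridgeless cubic graph $G_Y$ and replace an edge $xy$ by a path $x\,s\,t\,y$ with the edge $st$ doubled. The new graph $G$ is connected and cubic. It is a subdivision of $G_Y$ with one more edge parallel to $st$, so it is bridgeless and non-planar. The pair $\{xs,ty\}$ is a $2$-edge cut with pieces $G_X=\Theta$ and $G_Y$, and $N(\Theta)=M(\Theta)=1$, so $\Delta(G)=\phi^2\Delta(G_Y)$ while $k$ increases by $1$. Starting from $K_{3,3}$ and repeating the operation gives equality for every $k\ge3$.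
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Corollary~\ref{cor:cubic} gives $\Delta(G)\ge0$ with equality for planar $G$, and Theorem~\ref{thm:sharp} gives $\Delta(G)>0$ for non-planar $G$. As shown in Section~\ref{sec:intro}, \eqref{eq:golden} is equivalent to $\Delta(G)=0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{AK} Ian Agol and Vyacheslav Krushkal, \emph{Tutte relations, TQFT, and planarity of cubic graphs}, arXiv:1512.07339 (2015).
\end{thebibliography}
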